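# Counting points, lines and planes in simplicial arrangements of $\mathbb P^3(\mathbb R)$

## 1. Arrangements, flats, chambers, and their local pictures

**Definition 1 (arrangement, essential).** An arrangement $\mathcal A$ is a set of $n$ distinct projective planes in $\mathbb P^3(\mathbb R)$. Each plane is the zero set of a linear form on $\mathbb R^4$, so $\mathcal A$ is the same thing as a central arrangement of $n$ hyperplanes in $\mathbb R^4$. It is essential if no point lies on all planes. *Example.* The four coordinate planes $x_i=0$ are essential; three of them are not, since they share a point.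

**Definition 2 (lines and points of $\mathcal A$).** A *line* of $\mathcal A$ is a rank-two flat, i.e. a line that is the intersection of at least two planes of $\mathcal A$. A *point* of $\mathcal A$ is a rank-three flat, i.e. a point that is an intersection of planes of $\mathcal A$; at least three planes pass through it. We write $\ell$ and $p$ for the numbers of lines and points. From now on "plane", "line", "point" refer to these, unless said otherwise. We write $m_L,m_P$ for the number of planes through the line $L$, the point $P$; $q_L$ for the number of points on $L$; $r_P$ for the number of lines through $P$; and $\beta_L:=m_L-2\ge 0$. A line is *double* if $m_L=2$. *Example.* For the coordinate planes, $n=4$, $\ell=6$, $p=4$; every line is double with $q_L=2$, and every point has $m_P=r_P=3$.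

**Definition 3 (product, irreducible).** $\mathcal A$ is a product if the space of linear forms on $\mathbb R^4$ is a direct sum of two nonzero subspaces such that each defining form of $\mathcal A$ lies in one of the two. It is irreducible if it is not a product. Two situations will be recognized as products. If every plane contains one of two skew lines $g,g'$, then the forms vanishing on $g$ and those vanishing on $g'$ are complementary two-dimensional spaces, so $\mathcal A$ is a product of ranks $2+2$. If all planes but one, $E$, pass through a point $Q\notin E$, then the form of $E$ and the three-dimensional space of forms vanishing at $Q$ are complementary, so $\mathcal A$ is a product of ranks $1+3$. *Example.* Take $a\ge2$ planes through a line $L$ and $b\ge2$ planes through a line $\Lambda$ skew to $L$: a product of ranks $2+2$. The coordinate planes are the case $a=b=2$.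

**Definition 4 (simplicial).** A chamber is a connected component of the complement of $\mathcal A$ in $\mathbb P^3(\mathbb R)$. It is the image of a pair $\pm C$ of open convex cones of the arrangement in $\mathbb R^4$. An essential arrangement $\mathcal A$ is simplicial if every chamber is a tetrahedron, i.e. every $C$ is the open cone spanned by four linearly independent vectors. Then $\overline C\cap(-\overline C)=0$, so a closed chamber is an embedded closed tetrahedron with four distinct vertices. The planes containing its facets are its *walls*, and the chamber is a connected component of the complement of its four walls. *Examples.* The coordinate planes have $16$ orthants in $\mathbb R^4$, hence $8$ chambers, all tetrahedra. Coxeter arrangements are simplicial (textbook fact). We shall use $A_4$, the hyperplanes $x_i=x_j$ in $\mathbb R^5/\mathbb R(1,1,1,1,1)$, and $B_4$, the hyperplanes $x_i=0$ and $x_i=\pm x_j$ in $\mathbb R^4$; both are irreducible.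

**Definition 5 (local and restricted arrangements).** For a point $P$, let $\mathcal A_P$ be the set of planes through $P$, viewed as a line arrangement in $\mathbb P(T_P)\cong\mathbb P^2(\mathbb R)$. It has $m_P$ lines; its $r_P$ vertices are the lines $L\ni P$, and the vertex $L$ has multiplicity $m_L$. For a plane $K$, let $\mathcal A^K$ be the line arrangement that the other planes cut out in $K$, with $n_K$ lines and $v_K$ vertices. Its lines are the lines $L\subset K$ and its vertices are the points $P\in K$. The multiplicity of the vertex $P$ is $k_P=k_{P,K}$, the number of lines $L$ with $P\in L\subset K$; this is also the number of vertices of $\mathcal A_P$ on its line $K$. Put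
$$s_P:=r_P-m_P,\qquad s_K:=v_K-n_K .$$
*Example.* In $B_4$, both the local arrangement at $[1:0:0:0]$ and the restriction to $x_4=0$ are the $B_3$ line arrangement $x=0,\ y=0,\ z=0,\ x=\pm y,\ x=\pm z,\ y=\pm z$. It has $9$ lines and $13$ vertices: three of multiplicity $4$ (the coordinate points), four of multiplicity $3$ ($[1:\pm1:\pm1]$) and six double ones ($[0:1:\pm1]$ and permutations). So $s=4$.

**Definition 6 (near pencil).** A near pencil is a line arrangement in which all lines but one pass through a common point, the *apex*, and the last line does not. With $m\ge 3$ lines it has $m$ vertices, so its value of $s$ is $0$. *Example.* In the $2+2$ product above, a point $P\in L$ lies on the $a$ planes through $L$ and on exactly one other plane, so $\mathcal A_P$ is a near pencil.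

**Proposition 1.** If $\mathcal A$ is essential and simplicial, then every $\mathcal A_P$ and every $\mathcal A^K$ consists of lines that are not all concurrent, and all its chambers are triangles.

*Proof.* The planes through $P$ meet only in $P$, so the lines of $\mathcal A_P$ are not concurrent. If all lines of $\mathcal A^K$ passed through a point, all planes of $\mathcal A$ would. Next, near $P$ only the planes through $P$ matter, so a chamber of the planes through $P$ coincides near $P$ with the corner at $P$ of a chamber of $\mathcal A$ that has $P$ as a vertex. Such a corner is a trihedral cone, so the chambers of $\mathcal A_P$ are triangles. Finally, let $R$ be a chamber of $\mathcal A^K$ and let $C$ be a chamber of $\mathcal A$ lying on one side of $K$ along a piece of $R$. The open facet of $C$ in $K$ is a connected component of the complement of the other planes in $K$, so it equals $R$, which is therefore a triangle. $\square$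

We call such line arrangements simplicial. Let $\mathcal B$ be one, with $m$ lines, $v$ vertices, $t_i$ of them of multiplicity $i$, and $s:=v-m$. A vertex of multiplicity $i$ is the end of $2i$ edges, so the number of edges is $e=\sum_i i\,t_i$. Euler's relation $v-e+f=1$ in $\mathbb P^2$ and $3f=2e$ give $e=3v-3$. Counting ordered pairs of lines gives the last of the following identities:
$$e=3v-3,\qquad f=2v-2,\qquad \sum_i(3-i)t_i=3,\qquad \sum_i i(i-1)t_i=m(m-1).\tag{1.1}$$
For instance the six lines joining four points in general position (type $A_3$) have $t_2=3$, $t_3=4$, $v=7$, $e=18$, $f=12$, $s=1$.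

## 2. The inequality $p-\ell+n+2\ge0$ on small arrangements

The question comes from Marek Janasz and Piotr Pokora, "Simplicial arrangements in real projective three-space revisited", arXiv:2608.28254 (2026). Put
$$D:=p-\ell+n+2\in\mathbb Z .$$
Does every irreducible simplicial arrangement in $\mathbb P^3(\mathbb R)$ satisfy $D\ge0$?

Start with products. For $a$ planes through $L$ and $b$ planes through a skew line $\Lambda$, the lines are $L$, $\Lambda$ and the $ab$ intersections of a plane of one family with a plane of the other, so $\ell=ab+2$. The points are the $b$ points on $L$ and the $a$ points on $\Lambda$, so $p=a+b=n$. The arrangement is simplicial, and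
$$D=2(a+b)-ab=4-(a-2)(b-2).\tag{2.1}$$
For $a=b=2$ this is $4$, but for $a=b=5$ it is $-5$. So irreducibility must be used.

For $A_4$, flats are partitions of $\{1,\dots,5\}$. There are $10$ planes. The lines are the partitions into three blocks: $10$ of shape $3+1+1$ (triple lines) and $15$ of shape $2+2+1$ (double lines), so $\ell=25$. The points are the partitions into two blocks: $5$ of shape $4+1$ (local arrangement $A_3$, $s_P=1$) and $10$ of shape $3+2$ (near pencils with $4$ lines, $s_P=0$), so $p=15$. Hence $D=15-25+10+2=2$.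

For $B_4$ we have $n=4+12=16$. The lines are $x_i=x_j=0$ ($6$ of them, multiplicity $4$), $x_i=\pm x_j=\pm x_k$ ($16$, triple), $x_i=0,\ x_j=\pm x_k$ ($24$, double) and $x_i=\pm x_j,\ x_k=\pm x_l$ ($12$, double), so $\ell=58$. The points are $4$ coordinate points (local type $B_3$, $s_P=4$), $12$ points with two zero coordinates (near pencils with $5$ lines), $16$ points with one zero coordinate (near pencils with $4$ lines) and $8$ points $[1:\pm1:\pm1:\pm1]$ (local type $A_3$, $s_P=1$), so $p=40$. Hence $D=40-58+16+2=0$, and the bound is attained.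

Let $M:=\max_L m_L$. We prove the following.

**Theorem.** Let $\mathcal A$ be an irreducible (essential) simplicial arrangement of $n$ planes in $\mathbb P^3(\mathbb R)$. Then $D\ge0$. Moreover:

(i) $M\ge6$ implies $D\ge3$, and $M\ge7$ implies $D\ge6$;

(ii) $n\ge10$; $n=10$ implies $D\ge2$; $11\le n\le13$ implies $D\ge1$. So $D=0$ forces $n\ge14$ and $M\le5$;

(iii) $p\ge4+\sum_L(m_L-2)$.

So the answer is yes, the bound $D\ge 0$ is sharp by $B_4$, and the bound for $n=10$ is attained by $A_4$. No classification result is used.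

## 3. Euler's relation, and why it does not suffice

The planes give a cell decomposition of $\mathbb P^3(\mathbb R)$. It has $f_0=p$ vertices. A line with $q_L$ points carries $q_L$ edges, so $f_1=\sum_Lq_L=\sum_Pr_P$. By (1.1) applied to each $\mathcal A^K$, $f_2=\sum_K(2v_K-2)=2\sum_Pm_P-2n$. Each tetrahedron has four facets and each facet is on two tetrahedra, so $f_3=f_2/2$. Since $\chi(\mathbb P^3(\mathbb R))=0$, we get $p-\sum_Pr_P+\sum_Pm_P-n=0$, that is,
$$p=n+\sum_Ps_P,\qquad D=2n+2+\sum_Ps_P-\ell .\tag{3.1}$$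
For $B_4$: $\sum_P s_P=4\cdot4+8\cdot1=24=40-16$, as it should be.

The first thing to try is to use that all $s_P\ge0$ (this holds, see Lemma 3(e)) and conclude $D\ge 2n+2-\ell$. For $A_4$ this gives $-3$, for $B_4$ it gives $-24$. In the products of ranks $2+2$ every point is a near pencil, so $\sum_P s_P=0$ and $D=2n+2-\ell$ exactly, which can be negative by (2.1). The attempt stops at this point: a near-pencil point adds nothing to $\sum_Ps_P$, although many lines may pass through it. We need three things: a good lower bound for $s_P$ at the other points (Section 4), a proof that in an irreducible arrangement near-pencil points are kept apart by the others (Section 5), and a count that weighs the lines against the $s_P$ (Sections 6 to 10).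

## 4. Simplicial line arrangements

Throughout this section $\mathcal B$ is a simplicial line arrangement with the notation of (1.1). For a vertex $Q$ of $\mathcal B$, $m_Q$ is its multiplicity.

**Lemma 2.** Let $O$ be a vertex of multiplicity $\mu$ and $N=m-\mu$. Let $x_1,\dots,x_\mu$ be the numbers of vertices $\ne O$ on the lines through $O$, and let "off" denote the vertices on no line through $O$. Then
$$2\sum_jx_j=\mu(N+1)+\sum_{\rm off}(m_Q-3),\qquad s=\tfrac12\Big[(\mu-2)(m-\mu-1)+\sum_{\rm off}(m_Q-1)\Big].\tag{4.1}$$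

*Proof.* On each line through $O$ we have $\sum_{Q\ne O}(m_Q-1)=N$, because each line not through $O$ meets it once. Hence $3v-3=\sum_Qm_Q=\mu+\mu N+\sum_jx_j+\sum_{\rm off}m_Q$, and $v=1+\sum_jx_j+v_{\rm off}$. Eliminating $v$ gives the first formula. Then $s=1-m+\sum_jx_j+v_{\rm off}$ equals $\frac12\big[2-2m+\mu(m-\mu+1)+\sum_{\rm off}(m_Q-1)\big]$, and $2-2m+\mu(m-\mu+1)=(\mu-2)(m-\mu-1)$. $\square$

**Lemma 3.** Let $\mathcal B$ be simplicial and not a near pencil.

(a) Every line has at least $3$ vertices.

(b) No edge has two double endpoints.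

(c) $2t_2\le v-1$.

(d) A vertex of multiplicity $\mu$ forces $m\ge2\mu$.

(e) The maximal multiplicity is at least $3$, so $m\ge6$. Also $s\ge m-5$. If some vertex has multiplicity at least $5$, then $s\ge\frac32(m-6)$ and $s\ge m-4$. Equality $s=m-5$ holds only if all multiplicities are at most $4$ and $(m,t_4)\in\{(6,0),(7,0),(8,1),(9,3)\}$.

*Proof of (a).* Suppose the line $g$ has only two vertices $X,Y$ (it has at least two). Every other line passes through $X$ or $Y$. If at least two other lines pass through each, put $g$ at infinity: there are two families of at least two parallel lines, and some chamber is a parallelogram, a contradiction. So one of $X,Y$ lies on exactly one line other than $g$; all remaining lines pass through the other one, and $\mathcal B$ is a near pencil.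

*Proof of (b).* Let the edge $XX'\subset h$ have double endpoints, and let $g\ni X$, $g'\ni X'$ be the further lines; $g\ne g'$ because they meet $h$ in different points. The two triangles at this edge have sides on $h,g,g'$, so each is a component of $\mathbb P^2\setminus(h\cup g\cup g')$. A line not through $g\cap g'$ meets both components of $\mathbb P^2\setminus(g\cup g')$: put $g$ at infinity, then it is an affine line not parallel to $g'$. Let $\Omega$ be the component that contains the open edge. The two arcs of $h\setminus\{X,X'\}$ lie in different components, so $h$ meets $\Omega$ exactly in the open edge, and $\Omega$ is the union of the two triangles and the open edge. A line other than $g,g',h$ meets neither a triangle nor the open edge, so it misses $\Omega$ and must pass through $g\cap g'$. So all lines but $h$ pass through $g\cap g'$: a near pencil, a contradiction.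

*Proof of (c).* By (b) each triangle has at most one double vertex. Each double vertex lies on four triangles. So $4t_2\le f=2v-2$.

*Proof of (d).* At $O$ there are $2\mu$ triangles, $\mu\ge2$. Say that such a triangle is *capped* by the line containing its edge opposite to $O$. Fix a line $h\not\ni O$ and put it at infinity. The lines through $O$ cut the affine plane into $2\mu$ open sectors. Let $\mathcal F$ be the set of lines $\ne h$ not through $O$; it is nonempty since $\mathcal B$ is not a near pencil. The triangle in a sector is capped by $h$ exactly when no $f\in\mathcal F$ meets the sector, for then and only then the sector is itself the triangle. If $f=\{\langle u,x\rangle=1\}$ with $O$ as origin, the directions whose rays miss $f$ are those with $\langle u,d\rangle\le0$, a closed half circle. So the sectors capped by $h$ are those whose arc of directions lies in an intersection of closed half circles, that is, in the trace of a convex cone contained in a half plane. If this trace has interior points, it is a single arc,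 so the sectors capped by $h$ are consecutive.

Suppose two consecutive sectors, separated by a ray of $g\ni O$, are both capped by $h$. Then the vertex $h\cap g$ is double: any other line through it is parallel to $g$ and does not pass through $O$, so far out along the ray it runs inside one of the two sectors, contradicting the criterion. If three consecutive sectors were capped by $h$, the middle triangle would have an edge on $h$ with two double endpoints, contradicting (b). So each of the $m-\mu$ lines not through $O$ caps at most two triangles, and $2\mu\le2(m-\mu)$.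

*Proof of (e).* Let $\mu$ be the maximal multiplicity. If $\mu=2$, (1.1) gives $t_2=3=\binom m2$, so $m=3$ and $\mathcal B$ is a near pencil. So $\mu\ge3$, and $m\ge6$ by (d).

Let $\mu=3$. Then $t_2=3$ and $6t_3=m(m-1)-6$, so $6s=18+6t_3-6m=(m-3)(m-4)$. Thus $6\big(s-(m-5)\big)=(m-6)(m-7)\ge0$, with equality iff $m\in\{6,7\}$.

Let $\mu=4$. Lemma 2 gives $s\ge m-5$. By (1.1), $t_2=3+t_4$ and $6t_3=m^2-m-6-14t_4$, hence $6s=(m-3)(m-4)-2t_4$. So $s=m-5$ means $t_4=\frac12(m-6)(m-7)$. Now (c) reads $6+2t_4\le 2+2t_4+t_3$, i.e. $t_3\ge4$, i.e. $14t_4\le m^2-m-30=(m-6)(m+5)$. By (d), $m\ge8$, so equality $s=m-5$ gives $7(m-7)\le m+5$, $m\le9$, and $(m,t_4)$ is $(8,1)$ or $(9,3)$.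

Let $\mu\ge5$. Then $5\le\mu\le m/2$, so $m\ge10$, and $s\ge\frac12(\mu-2)(m-\mu-1)$ by Lemma 2. This is concave in $\mu$, so it is at least the smaller of its values at $\mu=5$ and $\mu=m/2$. The first is $\frac32(m-6)$. The second is $\frac18(m-4)(m-2)$, which is at least $\frac32(m-6)$ because $(m-8)(m-10)\ge0$. Finally $\frac32(m-6)\ge m-4$ for $m\ge10$. $\square$

**Lemma 4.** Let $\mathcal B$ be simplicial, not a near pencil, with all multiplicities at most $4$ and $(m,t_4)=(9,3)$. Then every line through a $4$-fold vertex $O$ has exactly $4$ vertices.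

*Proof.* Here $6s=6\cdot5-2\cdot3$, so $s=4$. By (4.1) with $\mu=4$, $s=\frac12\big[8+\sum_{\rm off}(m_Q-1)\big]$, so there are no off vertices, and $\sum_jx_j=\frac12\cdot4\cdot6=12$. On each of the four lines through $O$, $\sum_{Q\ne O}(m_Q-1)=5$. If $x_j\ge4$, at most one vertex $\ne O$ on this line is nondouble. So among its $x_j+1\ge5$ cyclically arranged vertices at most two are nondouble, and two double ones are adjacent, contradicting Lemma 3(b). Hence all $x_j\le3$, and all equal $3$. $\square$

*Example.* $B_3$ is of this kind: the line $x=0$ has the four vertices $[0:1:0]$, $[0:0:1]$, $[0:1:\pm1]$.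

## 5. Near-pencil points are separated on nondouble lines

From now on $\mathcal A$ is irreducible and simplicial.

**Definition 7 (red, irr, type, axis).** A point $P$ is *red* if $\mathcal A_P$ is a near pencil (then $s_P=0$), otherwise *irr*. A red point has type $\mu\ge2$, where $m_P=\mu+1$. If $\mu\ge3$, exactly one nondouble line passes through $P$, its *axis*, of multiplicity $\mu$, and there are $\mu$ double lines through $P$. If $\mu=2$, there are three double lines through $P$.

So a red point on a nondouble line $L$ has axis $L$, and exactly one plane through it does not contain $L$. For irr $P$, Lemma 3 applies to $\mathcal A_P$: $m_P\ge6$, $P$ lies on a nondouble line, $s_P\ge m_P-5\ge 1$, and $k_{P,K}\ge3$ for every plane $K\ni P$. *Example.* On the $4$-fold line $x_1=x_2=0$ of $B_4$ the points in cyclic order are $[0:0:1:0]$ (irr), $[0:0:1:1]$ (red, type $4$), $[0:0:0:1]$ (irr), $[0:0:1:-1]$ (red, type $4$). Red and irr alternate, and the next lemma says that red points cannot be denser.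

**Lemma 5.** If $m_L\ge3$, then two adjacent points of $L$ (the ends of an edge of $L$) are never both red.

*Proof.* The plan is to show that two adjacent red points force the product structure. Let $P,P'$ be such points, and let $E\ni P$, $E'\ni P'$ be the unique planes through them that do not contain $L$. A plane containing both $P$ and $P'$ contains $L$, so $E\ne E'$; and $\Lambda=E\cap E'$ is disjoint from $L$, as $E\cap L=P\ne P'=E'\cap L$. Choose coordinates with $L=\{x=y=0\}$, $E=\{z=0\}$, $E'=\{w=0\}$, with signs such that the component $\Omega$ of $\mathbb P^3\setminus(E\cup E')$ containing the open edge is $\{zw>0\}$.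

Normalize $z,w>0$ in $\Omega$. The planes through $L$ cut $\Omega$ into $2m_L$ pieces, one for each sector of the $(x,y)$-plane. Around the edge $PP'$ there are $2m_L$ tetrahedra, one in each sector near the edge. Each has two walls through $L$ (those bounding the sector), one wall that contains $P$ and not $L$, which must be $E$, and one that contains $P'$ and not $L$, which must be $E'$. A chamber is a component of the complement of its walls, so each tetrahedron equals the corresponding piece. Thus $\Omega$ minus the planes through $L$ is a union of chambers.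

Let $F\in\mathcal A$ not contain $L$, $F\ne E,E'$. Then $F\cap\Omega$ is open in $F$ and meets no chamber, so it is contained in the finitely many lines $F\cap K_t$, where $K_t$ are the planes through $L$. Hence $F\cap\Omega=\emptyset$. If $F=\{ax+by+cz+dw=0\}$ with $(a,b)\ne0$, we could put $z=w=1$ and solve for $(x,y)$, so $F$ would meet $\Omega$. So $a=b=0$ and $F\supset\Lambda$. Every plane therefore contains $L$ or $\Lambda$, and $\mathcal A$ is a product of ranks $2+2$, a contradiction. $\square$

**Lemma 6.** Every line has $q_L\ge3$.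

*Proof.* Again we exhibit a product otherwise. Planes not containing $L$ exist, and if they all met $L$ in the same point, that point would lie on all planes; so $q_L\ge2$. Suppose $q_L=2$ with points $P_1,P_2$, and let $\mathcal E_i$ be the set of planes through $P_i$ not containing $L$. Both are nonempty, and every plane not containing $L$ is in exactly one of them. For a plane $K\supset L$, the line $L$ has exactly the two vertices $P_1,P_2$ in $\mathcal A^K$. By the parallelogram argument of Lemma 3(a), some $P_i$ lies on exactly one line $g\ne L$ of $\mathcal A^K$; that is, all planes of $\mathcal E_i$ have the same trace $g\ni P_i$ in $K$.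

Suppose this happens with the same $i$ for two planes $K\ne K'$ through $L$, with traces $g,g'$. Since $K\cap K'=L$, $g\ne g'$. All planes of $\mathcal E_i$ contain both, so $\mathcal E_i$ consists of the single plane spanned by $g,g'$. All other planes pass through $P_{3-i}$, and this one does not. So $\mathcal A$ is a product of ranks $1+3$, a contradiction.

Otherwise each $i$ occurs for at most one plane through $L$, so $m_L=2$ and the two planes $K,K'$ through $L$ can be labeled such that all of $\mathcal E_1\cup\{K\}$ contain a line $g\subset K$ with $g\cap L=P_1$, and all of $\mathcal E_2\cup\{K'\}$ contain a line $g'\subset K'$ with $g'\cap L=P_2$. Since $g\cap g'\subset K\cap K'=L$, the lines $g,g'$ are skew. So $\mathcal A$ is a product of ranks $2+2$, a contradiction. $\square$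

**Consequences.** Let $i_L$ and $j_L$ be the numbers of irr and red points on $L$. If $m_L\ge3$, the $q_L\ge3$ points are cyclically arranged and no two adjacent ones are red, so $j_L\le\lfloor q_L/2\rfloor$ and
$$i_L\ge j_L,\qquad i_L\ge2 .\tag{5.1}$$
Each plane not containing $L$ meets $L$ in exactly one point, so
$$n-m_L=\sum_{P\in L}(m_P-m_L).\tag{5.2}$$
Let $P$ be irr, $P\in L$, $m_L=\mu\ge3$. Then $m_P\ge2\mu$ by Lemma 3(d). In (5.2) there are at least two points besides $P$, one of them irr, contributing at least $\mu$, and another contributing at least $1$. Hence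
$$m_P\ge2\mu,\qquad n-m_P\ge\mu+1,\qquad n\ge3\mu+1 .\tag{5.3}$$

Nondouble lines exist. Otherwise every $\mathcal A_P$ has only double vertices, so by (1.1) it has three of them and $m_P=r_P=3$, $s_P=0$. Then $p=n$ by (3.1) and $q_L=n-2$ by (5.2), and $\binom n2(n-2)=\sum_Lq_L=\sum_Pr_P=3n$ gives $n=4$. Four planes without common point form a product, a contradiction. So by (5.1) irr points exist, and (5.3) with $\mu\ge3$ gives $n\ge10$. Also, by (5.1) and (5.3), a line of multiplicity $\mu\ge3$ exists only if $n\ge3\mu+1$.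

## 6. Two counts around a line

This section produces a lower bound for $D$ attached to any chosen line. Let $K$ be a plane. Each other plane meets $K$ in one line, so $n-1=\sum_{L\subset K}(m_L-1)$; similarly $m_P-1=\sum_{P\in L\subset K}(m_L-1)$ for $P\in K$. With (1.1) for $\mathcal A^K$ this gives
$$\sum_{L\subset K}\beta_L=n-1-n_K,\qquad m_P-k_P=1+\sum_{P\in L\subset K}\beta_L,\qquad\sum_{L\subset K}q_L=\sum_{P\in K}k_P=3v_K-3 .\tag{6.1}$$

**Lemma 7.** The numbers $\omega:=\sum_{L\subset K}\beta_L(q_L-2)$ and $\sigma:=s_K+\sum_{P\in K}s_P$ do not depend on $K$. Precisely,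
$$\omega=\sum_L(3-m_L)-n-2,\qquad \sigma=\ell-2n+2-\omega,\qquad D=p-\sum_L\beta_L-\omega .\tag{6.2}$$

*Proof.* Every line not in $K$ meets $K$ in exactly one point, and $\sum_{L\ni P}(3-m_L)=3$ by (1.1) for $\mathcal A_P$. Since $3-m_L=1-\beta_L$,
$$\sum_L(3-m_L)=\sum_{L\subset K}(1-\beta_L)+\sum_{P\in K}\Big(3-\sum_{P\in L\subset K}(1-\beta_L)\Big)=3v_K-\sum_{L\subset K}(1-\beta_L)(q_L-1).$$
By (6.1) the last sum is $\sum_{L\subset K}(q_L-1)-\sum_{L\subset K}\beta_L(q_L-2)-\sum_{L\subset K}\beta_L=(3v_K-3)-n_K-\omega-(n-1-n_K)=3v_K-n-2-\omega$. This proves the formula for $\omega$. It says $\ell-\sum_L\beta_L=n+2+\omega$, which gives $D=p-\sum_L\beta_L-\omega$.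

For $P\in K$, (6.1) gives $r_P-k_P=s_P+m_P-k_P=s_P+1+\sum_{P\in L\subset K}\beta_L$, the number of lines through $P$ not in $K$. Hence
$$\ell=n_K+\sum_{P\in K}(r_P-k_P)=n_K+\sum_{P\in K}s_P+v_K+\sum_{L\subset K}\beta_Lq_L ,$$
and $\sum_{L\subset K}\beta_Lq_L=\omega+2(n-1-n_K)$. So $\ell=s_K+\sum_{P\in K}s_P+\omega+2n-2$. $\square$

*Example.* In $B_4$, $\sum_L(3-m_L)=36-6=30$, so $\omega=12$. The plane $x_1=0$ contains three $4$-fold lines with $q_L=4$, and otherwise double lines: $3\cdot2\cdot2=12$. The plane $x_1=x_2$ contains one $4$-fold line with $q_L=4$ and the four triple lines $x_1=x_2=\pm x_3$, $x_1=x_2=\pm x_4$, with $q_L=4$: $2\cdot2+4\cdot1\cdot2=12$.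

Now fix a line $L$. Let $K_1,\dots,K_m$, $m=m_L$, be the planes through it, and $q=q_L$. By Lemma 7 the numbers
$$T_L:=s_{K_t}+\sum_{P\in K_t\setminus L}s_P=\sigma-\sum_{P\in L}s_P,\qquad c_L:=\omega-\beta_L(q-2)=\sum_{L\ne L'\subset K_t}\beta_{L'}(q_{L'}-2)\tag{6.3}$$
do not depend on $t$. Call a point *off* if it lies on no $K_t$; let $p_{\rm off}$ be the number of off points and $s_{\rm off}$ the sum of their $s_Q$. Call a line $\ne L$ *meeting* if it meets $L$ but lies in no $K_t$, and let $\ell_{\rm meet}$ be the number of meeting lines. A meeting line meets each $K_t$ only in its point on $L$, so all its other points are off.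

**Proposition 8.** $2D=8-2\omega+\beta_LT_L+p_{\rm off}+s_{\rm off}-\ell_{\rm meet}$.

*Proof.* We compute $D$ twice, once by sorting points and lines according to their position with respect to $L$, once from Euler's relation. The sum $\sum_ts_{K_t}$ appears with opposite signs, so adding removes it.

*First count.* A line is skew to $L$ exactly when it is not in $K_1$ and passes through a point of $K_1\setminus L$. By the proof of Lemma 7 the number of these lines is
$$\ell_{\rm sk}=\sum_{P\in K_1\setminus L}\Big(s_P+1+\sum_{P\in L'\subset K_1}\beta_{L'}\Big).$$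
There are $v_{K_1}-q$ points in $K_1\setminus L$, and each $L'\ne L$ in $K_1$ has $q_{L'}-1$ points off $L$, so the $\beta$-terms add up to $\sum_{L\ne L'\subset K_1}\beta_{L'}(q_{L'}-1)=c_L+(n-1-n_{K_1}-\beta_L)$. With $v_{K_1}-n_{K_1}=s_{K_1}$ and $\beta_L=m-2$,
$$\ell_{\rm sk}=T_L+c_L-q+n-m+1 .$$
Moreover $p=q+\sum_t(n_{K_t}+s_{K_t}-q)+p_{\rm off}$ and $\ell=1+\sum_t(n_{K_t}-1)+\ell_{\rm meet}+\ell_{\rm sk}$. Hence
$$D=p-\ell+n+2=2q-mq+2m+\sum_ts_{K_t}+p_{\rm off}-\ell_{\rm meet}-T_L-c_L ,$$
and $c_L=\omega-(m-2)(q-2)=\omega-mq+2m+2q-4$ gives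
$$D=4-\omega+\sum_ts_{K_t}-T_L+p_{\rm off}-\ell_{\rm meet}.\tag{6.4}$$

*Second count.* By (3.1) and (6.2), $D=4-\omega+\sum_Ps_P-\sigma$. Here $\sum_Ps_P=\sum_{P\in L}s_P+\sum_t(T_L-s_{K_t})+s_{\rm off}$ and $\sigma=T_L+\sum_{P\in L}s_P$, so
$$D=4-\omega+\sum_t(T_L-s_{K_t})-T_L+s_{\rm off}.\tag{6.5}$$
Adding (6.4) and (6.5) gives the claim, since $mT_L-2T_L=\beta_LT_L$. $\square$

**Lemma 9.** $p_{\rm off}+s_{\rm off}\ge2\ell_{\rm meet}$.

*Proof.* For an off point $Q$ let $h_Q$ be the number of meeting lines through $Q$. The key is the *claim* $h_Q\le1+s_Q$. The meeting lines through $Q$ lie in the span $J$ of $Q$ and $L$, and $J\notin\mathcal A$ because $Q$ is off. So in $\mathbb P(T_Q)$ the line $J$, which is not in $\mathcal A_Q$, passes through $h_Q$ vertices of $\mathcal A_Q$.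

If $Q$ is red, any line through two vertices of the near pencil belongs to it (it passes through the apex and another vertex, or it is the last line), so $h_Q\le1$.

Let $Q$ be irr and $m=m_Q\ge6$. No line of $\mathcal A_Q$ passes through two of the $h_Q$ vertices, for it would be $J$. Each vertex is on at least two lines, so $2h_Q\le m$; and $s_Q\ge m-5$. If $m\ge8$, then $h_Q\le m/2\le m-4\le1+s_Q$. If $m=7$, then $h_Q\le3\le1+s_Q$. If $m=6$, all multiplicities are at most $3$ by Lemma 3(d), so (1.1) gives $t_2=3$, $t_3=4$, $s_Q=1$. On each line, the number of double vertices plus twice the number of triple vertices is $5$. The possibilities (double, triple) $=(5,0)$ and $(3,1)$ have two adjacent double vertices, against Lemma 3(b); so each line has one double and two triple vertices. The six lines thus give six distinct, hence all, pairs of the four triple vertices. If three triple vertices were collinear, the line of $\mathcal A_Q$ joining two of them would contain three, which is impossible. So $\mathcal A_Q$ consists of the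 six lines joining four points in general position. If $h_Q=3$, the three vertices on $J$ use at least $6$ lines without repetition, so they are the three double vertices. With the four points $[1:0:0],[0:1:0],[0:0:1],[1:1:1]$ these are $[1:1:0],[1:0:1],[0:1:1]$, whose determinant is $-2\ne0$, so they are not collinear. Hence $h_Q\le2=1+s_Q$. The claim is proved.

By Lemma 6 each meeting line $L'$ has $q_{L'}-1\ge2$ off points. So $p_{\rm off}+s_{\rm off}=\sum_{Q\ \rm off}(1+s_Q)\ge\sum_{Q\ \rm off}h_Q=\sum_{L'\ \rm meeting}(q_{L'}-1)\ge2\ell_{\rm meet}$. $\square$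

All $s_P$ and $s_K$ are nonnegative (zero for near pencils, and Lemma 3(e) otherwise), so $T_L\ge0$. Proposition 8, Lemma 9 and $\omega=c_L+\beta_L(q_L-2)$ give for every line $L$
$$D\ge4-\omega+\tfrac{\beta_L}2T_L+\tfrac12\ell_{\rm meet}=4-\beta_L(q_L-2)-c_L+\tfrac{\beta_L}2T_L+\tfrac12\ell_{\rm meet}.\tag{6.6}$$
In particular $D+\omega\ge4$, and by (6.2) $p-\sum_L\beta_L=D+\omega\ge4$. This is part (iii) of the Theorem.

## 7. Lines of multiplicity at least six

In (6.6) the term $\frac{\beta_L}2T_L$ is large when $m_L$ is large, so we take $L$ of maximal multiplicity. Assume $M\ge6$, let $m_L=M$, and put $B:=M-2\ge4$, $q=q_L$, $i=i_L$, $j=j_L$, $\lambda:=\ell_{\rm meet}$. Let $K\supset L$ be a plane with $n_K$ maximal among the $K_t$, and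
$$X:=n_K-1,\qquad S':=\sum_{P\in K\setminus L}s_P,\qquad T_L=s_K+S'.$$
There are at least two irr points on $L$, and they have $k_{P,K}\ge3$. A near pencil has at most one vertex of multiplicity $\ge3$, so $\mathcal A^K$ is not a near pencil and Lemma 3 applies to it.

**Lemma 10.** $c_L\le2S'+R$, where $R$ is the number of red points of type $3$ in $K\setminus L$ whose axis lies in $K$.

*Proof.* The purpose is to charge the sum $c_L=\sum_{L\ne L'\subset K}\beta_{L'}(q_{L'}-2)$ to the irr points of $K\setminus L$, where $s_P$ is available to pay.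

*Charging rule.* Let $L\ne L'\subset K$ with $\beta_{L'}>0$. Exactly two of the $q_{L'}$ edges of $L'$ contain the point $L\cap L'$, so $q_{L'}-2$ edges avoid it. By Lemma 5 each edge has an irr endpoint. Give the weight $\beta_{L'}$ of each avoiding edge to its irr endpoint if there is only one, and half of it to each endpoint if both are irr. Then $c_L=\sum_P{\rm ch}(P)$ over the irr points $P\in K\setminus L$.

Let $n(P,L')\le2$ be the number of avoiding edges of $L'$ at $P$ whose other end is red. Since $P$ is on at most two avoiding edges of $L'$, it receives from $L'$ at most $\beta_{L'}\big(n(P,L')+\frac12(2-n(P,L'))\big)=\beta_{L'}(1+\frac12n(P,L'))$. With $\rho_P:=\sum_{P\in L'\subset K}\beta_{L'}=m_P-1-k_P\le m_P-4$ (by (6.1) and $k_P\ge3$),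
$${\rm ch}(P)\le\rho_P+\tfrac12\sum_{P\in L'\subset K}\beta_{L'}n(P,L')\le2\rho_P .$$
Let $n_3(P)$ be the sum of $n(P,L')$ over the triple lines $L'$.

*Claim:* $2s_P-{\rm ch}(P)\ge-\frac12n_3(P)$. By Lemma 3(e), $s_P\ge m_P-5$. If $s_P\ge m_P-4$, then ${\rm ch}(P)\le2\rho_P\le2(m_P-4)\le2s_P$. If $s_P=m_P-5=\rho_P+k_P-4$, then $\mathcal A_P$ is in the list of Lemma 3(e), with all multiplicities at most $4$. Let $c_3,c_4$ be the numbers of triple and $4$-fold lines of $K$ through $P$. So $\rho_P=c_3+2c_4$ and, using $n(P,L')\le2$ on the $4$-fold lines, ${\rm ch}(P)\le c_3+2c_4+\frac12n_3(P)+2c_4$. Hence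
$$2s_P-{\rm ch}(P)\ge c_3+2(k_P-4)-\tfrac12n_3(P).$$
This suffices if $k_P\ge4$, or if $k_P=3$ and $c_3\ge2$. Let $k_P=3$. Then $m_P-1\in\{5,6,7,8\}$ is the sum of the three numbers $m_{L'}-1\in\{1,2,3\}$. For $m_P=6,7$ there are no $4$-fold lines, so the sum is $2+2+1$ or $2+2+2$. For $m_P=8$ it is $3+2+2$, because $3+3+1$ would need two $4$-fold lines while $t_4=1$. In these cases $c_3\ge2$. For $m_P=9$ the only option is $3+3+2$; then $K$ is a line of $\mathcal A_P$ through a $4$-fold vertex, and Lemma 4 says $k_P=4$, a contradiction. The claim is proved.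

*Summation.* Summing the claim gives $c_L\le2S'+\frac12\sum_Pn_3(P)$. A red point counted in $\sum_Pn_3(P)$ lies off $L$ and on a triple line $L'\subset K$, which is its axis; so it has type $3$. It is counted only on $L'$, and at most twice, once for each edge of $L'$ at it. So $\sum_Pn_3(P)\le2R$. $\square$

**Step 1.** This step turns (6.6) into a bound in which $S'$ and $R$ no longer occur. A red point whose axis lies in $K$ has $k_{P,K}=2$: in the near pencil $\mathcal A_P$, $K$ is a line through the apex. So the $R$ points of Lemma 10 and the $j$ red points of $L$ are distinct double vertices of $\mathcal A^K$, and Lemma 3(c) gives $R+j\le\frac12(v_K-1)=\frac12(X+s_K)$. In (6.6), $\frac B2S'\ge2S'$, hence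
$$D\ge4-B(q-2)+\tfrac B2s_K-R+\tfrac12\lambda\ge4-B(q-2)+\tfrac{B-1}2s_K-\tfrac12X+j+\tfrac12\lambda .\tag{7.1}$$

**Step 2.** This step bounds $X$ from below. For red $P\in L$, $k_{P,K_t}-1=1$ for all $t$. For irr $P\in L$ apply (4.1) at the vertex $L$ of $\mathcal A_P$: $\mu=M$, $N=m_P-M\ge M$ by (5.3), the numbers $x_t$ are $k_{P,K_t}-1$, the off vertices are the meeting lines through $P$, and $m_Q-3\ge-1$. So $\sum_t(k_{P,K_t}-1)\ge\frac12M(M+1)-\frac12\#\{\text{meeting lines through }P\}$. Since $n_{K_t}-1=\sum_{P\in L}(k_{P,K_t}-1)$, and $X$ is at least the average of $n_{K_t}-1$ over the $M=B+2$ planes,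
$$X\ge\tfrac{B+3}2\,i+j-\tfrac{\lambda}{2(B+2)} .\tag{7.2}$$

**Step 3.** This step removes $s_K$. By Lemma 3(e), $s_K\ge n_K-5=X-4$. With $q=i+j$, (7.1) becomes
$$D\ge6-B(i+j)+\tfrac{B-2}2X+j+\tfrac12\lambda .\tag{7.3}$$

**Step 4.** This step finishes the case $M\ge6$. Recall $i\ge j$ and $i\ge2$.

*$B\ge6$.* Insert (7.2) in (7.3). The coefficient of $\lambda$ is $\frac12-\frac{B-2}{4(B+2)}>0$. The coefficient of $i$ is $-B+\frac{(B-2)(B+3)}4=\frac{B^2-3B-6}4$, that of $j$ is $-B+1+\frac{B-2}2=-\frac B2$. So $D\ge6+\frac{B^2-3B-6}4i-\frac B2j\ge6+\frac{(B-6)(B+1)}4i\ge6$.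

*$B\in\{4,5\}$, and $\mathcal A^K$ has a vertex of multiplicity at least $5$.* Then $s_K\ge\frac32(n_K-6)=\frac32(X-5)$. For $B=4$, (7.1) and then (7.2), $X\ge\frac72i+j-\frac\lambda{12}$, give
$$D\ge\tfrac34-4i-3j+\tfrac74X+\tfrac12\lambda\ge\tfrac34+2.125\,i-1.25\,j\ge\tfrac34+0.875\,i\ge2.5 ,$$
so $D\ge3$. For $B=5$, with $X\ge4i+j-\frac\lambda{14}$,
$$D\ge-1-5i-4j+\tfrac52X+\tfrac12\lambda\ge-1+5i-1.5\,j\ge-1+3.5\,i\ge6 .$$
In both cases the coefficient of $\lambda$ that we dropped is positive ($\frac12-\frac7{48}$ and $\frac12-\frac5{28}$).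

*$B\in\{4,5\}$, and all multiplicities of $\mathcal A^K$ are at most $4$.* Then $X=\sum_{P\in L}(k_P-1)\le3i+j$. For $B=4$, comparing with (7.2) gives $\lambda\ge6i$, and (7.3), (7.2) give $D\ge6-4i-3j+X+\frac12\lambda\ge6-\frac12i-2j+\frac5{12}\lambda\ge6+2i-2j\ge6$. For $B=5$, $\lambda\ge14i$ and $D\ge6-5i-4j+\frac32X+\frac12\lambda\ge6+i-2.5j+\frac{11}{28}\lambda\ge6+6.5i-2.5j\ge6$.

This proves the Theorem for $M\ge6$, and part (i).

## 8. A weighted count when $M\le5$

Assume $M\le5$. By (5.2) the fractions $\frac{m_P-m_L}{n-m_L}$, $P\in L$, add up to $1$, so any number attached to $L$ can be distributed over the points of $L$ in these proportions. We distribute $\ell=\sum_L1$ and $n(n-1)=\sum_Lm_L(m_L-1)$, and combine them with a free real parameter $b$: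
$$w_i:=\frac{1-b\,i(i-1)}{n-i},\qquad a:=6w_2+w_3,\qquad C_n:=2n+2-an-bn(n-1).$$
Then $\sum_P\sum_{L\ni P}(m_P-m_L)w_{m_L}=\sum_L(1-b\,m_L(m_L-1))=\ell-bn(n-1)$. By (3.1), $n=\sum_P(1-s_P)$. Substituting both in $D=2n+2+\sum_Ps_P-\ell$ and adding and subtracting $an$,
$$D=C_n+\sum_P\varphi_P,\qquad\varphi_P=(1-a)s_P+a-\sum_{L\ni P}(m_P-m_L)w_{m_L}.\tag{8.1}$$

**Step 1.** This step deals with the red points. For type $2$, $\varphi_P=a-3w_2=3w_2+w_3$. For type $\mu\ge3$ there is one line with $m_P-m_L=1$ and weight $w_\mu$, and $\mu$ double lines with $m_P-m_L=\mu-1$, so $\varphi_P=6w_2+w_3-w_\mu-\mu(\mu-1)w_2$. For type $3$ this is $0$ (the choice of $a$ was made for this), and for types $4$, $5$ it is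
$$\varphi_4:=w_3-6w_2-w_4,\qquad\varphi_5:=w_3-14w_2-w_5 .$$
In all uses below $3w_2+w_3>0$, while $\varphi_\mu<0$ for $\mu=4,5$ whenever $n\ge3\mu+1$; if $n\le3\mu$, there is no line of multiplicity $\mu$, hence no red point of type $\mu$. The negative terms are charged to irr points. By (5.1), the number of red points of type $\mu\in\{4,5\}$ is $\sum_{m_L=\mu}j_L\le\sum_{m_L=\mu}i_L=\sum_{P\ \rm irr}t_\mu(\mathcal A_P)$. So
$$D\ge C_n+\sum_{P\ \rm irr}\varphi'_P,\qquad\varphi'_P:=\varphi_P+t_4\varphi_4+t_5\varphi_5,\qquad t_i=t_i(\mathcal A_P).\tag{8.2}$$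
Since $D$ is an integer, it is enough to find $b$ with $C_n>-1$ and all $\varphi'_P\ge0$: then $D>-1$, so $D\ge0$.

**Step 2.** This step expresses $\varphi'_P$ in a few integers. Let $P$ be irr, $m=m_P$, $v=r_P$, and $\delta:=v-1-2t_2\ge0$ (Lemma 3(c)). By (1.1), $t_2=3+t_4+2t_5$. Hence $v=7+2t_4+4t_5+\delta$, $t_3=v-t_2-t_4-t_5=4+t_5+\delta$, $s_P=v-m$, and $\sum i(i-1)t_i=m(m-1)$ becomes
$$6\delta+14t_4+30t_5=U:=(m-6)(m+5).\tag{8.3}$$
In $\varphi'_P=(1-a)s_P+a-(m-2)w_2t_2-(m-3)w_3t_3-(m-4)w_4t_4-(m-5)w_5t_5+t_4\varphi_4+t_5\varphi_5$ collect the constant term and the coefficients of $\delta,t_4,t_5$: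
$$\varphi'_P=c_0+\delta e_\delta+t_4e_4+t_5e_5,\tag{8.4}$$
$$c_0=7-m+3(m-10)w_2-3(m-2)w_3,\qquad e_\delta=1-6w_2-(m-2)w_3,$$
$$e_4=2-(m+16)w_2-w_3-(m-3)w_4,\qquad e_5=4-2(m+17)w_2-mw_3-(m-4)w_5 .$$
For example, $c_0=(1-a)(7-m)+a-3(m-2)w_2-4(m-3)w_3=7-m+(m-6)(6w_2+w_3)-3(m-2)w_2-4(m-3)w_3$, and the coefficient of $t_4$ is $2(1-a)-(m-2)w_2-(m-4)w_4+(w_3-6w_2-w_4)$; the other two are $e_\delta=(1-a)-(m-3)w_3$ and $e_5=4(1-a)-2(m-2)w_2-(m-3)w_3-(m-5)w_5+(w_3-14w_2-w_5)$.

**Step 3.** This step lists the constraints. By (5.3), since $P$ lies on a nondouble line, $m\ge6$ and $n\ge m+4$. If $t_4>0$, then $m\ge8$, $n\ge m+5$, $n\ge13$. If $t_5>0$, then $m\ge10$, $n\ge m+6$, $n\ge16$, and Lemma 3(e) gives $6s_P\ge9(m-6)$. By (8.3), $6s_P=6(7-m)+12t_4+24t_5+6\delta=(m-3)(m-4)-2t_4-6t_5$, so the last condition reads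
$$2t_4+6t_5\le m^2-16m+66\qquad(t_5>0).\tag{8.5}$$
For $m=10$ the right side is $6$: so $t_5\le1$, and $t_5=1$ forces $t_4=0$, $\delta=5$ (as $U=60$). For $m=11$ it is $11$: $t_5\le1$. By (8.3), $t_5\le3$ for $m=12$ ($U=102$) and $t_5\le4$ for $m=13$ ($U=126$).

A remark on $b$. Since $\frac{dC_n}{db}=n\big(\frac{12}{n-2}+\frac6{n-3}-(n-1)\big)<0$ for $n\ge10$, a small $b$ is good for $C_n$; but for $m=6$, where $U=0$, $\varphi'_P=c_0=1-12w_2-12w_3$ increases with $b$. For $n=10$ only $m=6$ occurs, and $\varphi'_P\ge0$ means $\frac{15}{56}-\frac{31}{28}b\le\frac1{12}$, i.e. $b\ge\frac16$. At $b=\frac16$ we have $w_2=\frac1{12}$, $w_3=0$, $C_{10}=22-5-15=2$, exactly the value of $D$ for $A_4$.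

## 9. The range $10\le n\le19$, $M\le5$

We choose $b$ as in the table. Everything is computed from the exact values $w_i=(1-bi(i-1))/(n-i)$; the $w_i$ and $C_n$ are shown rounded. Columns $w_4$, $w_5$ are filled only where lines of multiplicity $4$, $5$ can exist ($n\ge13$, $n\ge16$).

| $n$ | $b$ | $w_2$ | $w_3$ | $w_4$ | $w_5$ | $C_n$ |
|---|---|---|---|---|---|---|
|10|1/6|.083333|0|–|–|2|
|11|.165|.074444|.001250|–|–|.923|
|12|.155|.069000|.007778|–|–|.479|
|13|.143|.064909|.014200|−.079556|–|.444|
|14|.139|.060167|.015091|−.066800|–|−.563|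
|15|.1305|.056846|.018083|−.051455|–|−.792|
|16|.1225|.053929|.020385|−.039167|−.131818|−.903|
|17|.1153|.051293|.022014|−.029508|−.108833|−.968|
|18|.1085|.048938|.023267|−.021571|−.090000|−.905|
|19|.102|.046824|.024250|−.014933|−.074286|−.683|

All $C_n>-1$, and $3w_2+w_3>0$. Where relevant, $6w_2\ge.28$, $w_3\le.025$, $-w_4\le.08$, $-w_5\le.132$, so $\varphi_4\le.025-.28+.08<0$ and $\varphi_5\le.025-.65+.132<0$. It remains to see that $\varphi'_P\ge0$ for every irr $P$.

**Step 1.** This step treats $m\le8$, where (8.3) leaves one solution each. For $m=6$, $U=0$ and $\varphi'=1-12w_2-12w_3$. For $m=7$, $U=12$, so $t_4=t_5=0$, $\delta=2$ and $\varphi'=c_0+2e_\delta=2-21w_2-25w_3$. For $m=8$, $U=26$ forces $t_4=1$, $\delta=2$, $t_5=0$ (in particular $n\ge13$), and $\varphi'=c_0+2e_\delta+e_4=3-42w_2-31w_3-5w_4$.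

**Step 2.** This step shows, for $m\ge9$ (so $n\ge13$), that replacing $\delta$ by $t_4$ at constant $U$ only decreases $\varphi'$. We have
$$7e_\delta-3e_4=1+6w_2+17w_3-9w_4+m(3w_2-7w_3+3w_4).$$
The coefficient of $m$ is negative for $13\le n\le19$: rounded, it is $-.143,-.126,-.110,-.098,-.089,-.081,-.074$. So the expression is smallest at $m=n-4$, where its value is at least $1.05,\ .96,\ .89,\ .84,\ .79,\ .75,\ .71$ for $n=13,\dots,19$. Hence $e_\delta/6>e_4/14$, so $\delta e_\delta\ge6\delta\cdot\frac{e_4}{14}$.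

**Step 3.** This step treats $m\ge9$, $t_5=0$. By Step 2 and (8.3), $\varphi'\ge F(m):=c_0+\frac U{14}e_4$, which is
$$F(9)=4-78w_2-24w_3-18w_4,\qquad7F(10)=39-780w_2-198w_3-210w_4,$$
$$7F(11)=52-1059w_2-229w_3-320w_4,\qquad7F(12)=67-1386w_2-261w_3-459w_4,$$
$$F(13)=12-252w_2-42w_3-90w_4,\qquad7F(14)=103-2196w_2-328w_3-836w_4,$$
$$7F(15)=124-2685w_2-363w_3-1080w_4 .$$
The values of $\varphi'$ (for $m=6,7,8$) and of $F(m)$, for the admissible $m\le n-4$, rounded down, are:

| $n$ | $m=6$ | $7$ | $8$ | $F(9)$ | $F(10)$ | $F(11)$ | $F(12)$ | $F(13)$ | $F(14)$ | $F(15)$ |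
|---|---|---|---|---|---|---|---|---|---|---|
|10|0| | | | | | | | | |
|11|.091|.405| | | | | | | | |
|12|.078|.356| | | | | | | | |
|13|.050|.281|.231|.028| | | | | | |
|14|.096|.359|.339|.147|.44| | | | | |
|15|.100|.354|.309|.058|.26|.58| | | | |
|16|.108|.357|.298|.0093|.16|.39|.70| | | |
|17|.120|.372|.310|.0019|.11|.29|.52|.80| | |
|18|.133|.390|.331|.0127|.10|.24|.42|.63|.84| |
|19|.147|.410|.356|.0345|.11|.23|.37|.52|.67|.80|

The tightest positive entry is $n=17$, $F(9)=4-\frac{78\cdot.7694}{15}-\frac{24\cdot.3082}{14}+\frac{18\cdot.3836}{13}=4-4.00088-.528343\ldots+.531138\ldots>.0019$. The entry $0$ at $n=10$ is exact: $1-12\cdot\frac1{12}$. The cell $n=12$, $m=8$ is empty because $m=8$ needs $n\ge13$.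

**Step 4.** This step treats $t_5>0$, so $16\le n\le19$ and $10\le m\le n-6$. For $m=10$, $\varphi'=c_0+5e_\delta+e_5=6-84w_2-74w_3-6w_5\ge.75,\ .71,\ .70,\ .71$ for $n=16,17,18,19$. For $m\ge11$, Step 2 and (8.3) give $\varphi'\ge c_0+\frac{U-30t_5}{14}e_4+t_5e_5=F(m)+t_5\,g(m)$ with $g(m):=e_5-\frac{15}7e_4$. In general $7g(m)=-2+(m+2)w_2+(15-7m)w_3+15(m-3)w_4-7(m-4)w_5$, so
$$7g(11)=-2+13w_2-62w_3+120w_4-49w_5,\qquad7g(12)=-2+14w_2-69w_3+135w_4-56w_5,$$
$$7g(13)=-2+15w_2-76w_3+150w_4-63w_5 .$$
For $m=11$, $t_5=1$: $g\ge-.130,-.141,-.150$ for $n=17,18,19$, so $\varphi'\ge.16,\ .09,\ .08$. For $m=12$, $n=18,19$: $g\ge-.114,-.125$, so for $t_5\le2$, $\varphi'\ge.19,\ .12$; and $t_5=3$ forces $t_4=0$, $\delta=2$ by (8.3), so $\varphi'=c_0+2e_\delta+3e_5=9-180w_2-86w_3-24w_5\ge.35,\ .26$. For $m=13$, $n=19$: $g\ge-.101$ and $t_5\le4$, so $\varphi'\ge.52-.404\ge.11$.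

So $D\ge0$ whenever $10\le n\le19$ and $M\le5$. Moreover (8.2) gives $D\ge C_{10}=2$ for $n=10$, and $D\ge1$ for $n=11,12,13$, since there $C_n>0$. By (5.3), $M\ge6$ needs $n\ge19$, so these bounds for $n\le13$ hold without the assumption $M\le5$. Together with $n\ge10$ and (i), this proves (ii), except that $D\ge0$ is still to be shown for $n\ge20$, $M\le5$.

## 10. The range $n\ge20$, $M\le5$

Take $b=\frac2{n+1}$. Then $(n+1)w_i=\frac{n+1-2i(i-1)}{n-i}=1-\frac{2i^2-3i-1}{n-i}$, i.e.
$$(n+1)w_2=1-\tfrac1{n-2},\quad(n+1)w_3=1-\tfrac8{n-3},\quad(n+1)w_4=1-\tfrac{19}{n-4},\quad(n+1)w_5=1-\tfrac{34}{n-5}.$$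

**Step 1.** This step checks the hypotheses of Section 8. Since $(2n+3)(n+1)-2n(n-1)-7n=3$ and $(n+1)a=7-\frac6{n-2}-\frac8{n-3}$,
$$C_n+1=\frac3{n+1}+\frac n{n+1}\Big(\frac6{n-2}+\frac8{n-3}\Big)>0 .$$
Further $w_2,w_3>0$, and for $n\ge20$
$$(n+1)\varphi_4=-6+\tfrac{19}{n-4}-\tfrac8{n-3}+\tfrac6{n-2}<0,\qquad(n+1)\varphi_5=-14+\tfrac{34}{n-5}-\tfrac8{n-3}+\tfrac{14}{n-2}<0 .$$

**Step 2.** This step rewrites (8.4). Multiplying by $n+1$ and inserting the $w_i$,
$$(n+1)\varphi'_P=-Q+\delta E_\delta+t_4E_4+t_5E_5,\qquad Q=(m-7)(n+1)+24-\tfrac{24(m-2)}{n-3}+\tfrac{3(m-10)}{n-2},\tag{10.1}$$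
$$E_\delta=n-m-3+\tfrac6{n-2}+\tfrac{8(m-2)}{n-3},\qquad E_4=2n-2m-12+\tfrac{m+16}{n-2}+\tfrac8{n-3}+\tfrac{19(m-3)}{n-4},$$
$$E_5=4n-4m-26+\tfrac{2(m+17)}{n-2}+\tfrac{8m}{n-3}+\tfrac{34(m-4)}{n-5}.$$

**Step 3.** This step treats $m=6,7$. For $m=6$, $(n+1)\varphi'=-Q=n-23+\frac{96}{n-3}+\frac{12}{n-2}$. For $m=7$ ($\delta=2$, $t_4=t_5=0$), $(n+1)\varphi'=-Q+2E_\delta=2n-44+\frac{21}{n-2}+\frac{200}{n-3}$. Both are clearly positive for $n\ge23$. For $n=20,21,22$ the deficits are $3,2,1$ and $4,2,0$, while $\frac{96}{n-3}\ge\frac{96}{19}>5$ and $\frac{200}{n-3}>10$.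

**Step 4.** This step reduces $m\ge8$ to two functions of $(m,n)$. Using $m\le n-4$,
$$7E_\delta-3E_4=(n-m)+15-\tfrac{3m+6}{n-2}-\tfrac{m(n+53)-35n-31}{(n-3)(n-4)}\ge4+15-3-\tfrac{n+53}{n-3}>0 ,$$
because $3m+6\le3(n-2)$, $m\le n-4$, and $\frac{n+53}{n-3}\le\frac{73}{17}$. (For the last fraction on the left, note $(57m-171)(n-3)-(56m-136)(n-4)=m(n+53)-35n-31$.) So $E_\delta/6>E_4/14$. By (8.3), with $\theta=30t_5/U\in[0,1]$,
$$(n+1)\varphi'_P\ge G(t_5):=-Q+\tfrac{U-30t_5}{14}E_4+t_5E_5=(1-\theta)\tfrac f{14}+\theta\tfrac h{30},\tag{10.2}$$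
$$f:=UE_4-14Q,\qquad h:=UE_5-30Q .$$
So it is enough to have $f>0$ and, when $t_5\ge1$, $h>0$. Fix $m$ and regard $n$ as a real variable. A function that is linear in $n$ plus positive multiples of $\frac1{n-2},\dots,\frac1{n-5}$ is convex for $n>5$. If it and its derivative are positive at some $n_0$, it is positive for all $n\ge n_0$.

**Step 5 (Claim 1).** $f>0$ for $m\ge8$, $n\ge\max(20,m+4)$. In $f$ the coefficients of $\frac1{n-2},\frac1{n-3},\frac1{n-4}$ are $U(m+16)-42(m-10)$, $8U+336(m-2)$, $19U(m-3)$. All are positive (for $m\ge11$ note $U\ge80$), so $f$ is convex in $n$, and we check $f$ and $\partial_nf$ at the left end.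

*$8\le m\le16$, $n=20$.* Here $E_4=28-2m+\frac{m+16}{18}+\frac8{17}+\frac{19(m-3)}{16}=25.79698-.756944m$ and $14Q=276.5686m-1705.8039$ (rounded), and, differentiating in $n$, $\partial_nE_4=2-\frac{m+16}{324}-\frac8{289}-\frac{19(m-3)}{256}$ and $\partial_nQ=(m-7)+\frac{24(m-2)}{289}-\frac{3(m-10)}{324}$. So
$$f=U(25.79698-.756944m)-276.5686m+1705.8039,$$
$$\partial_nf=U(2.14559-.0773052m)-15.0330m+99.0290,$$
with the values

|$m$|8|9|10|11|12|13|14|15|16|
|---|---|---|---|---|---|---|---|---|---|
|$U$|26|42|60|80|102|126|152|180|210|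
|$f>$|6|14|33|61|91|120|144|156|154|
|$\partial_nf>$|18|24|31|37|42|47|50|50|49|

*$m\ge17$, $n=m+4$, value.* Here $E_4=16+\frac{14}{m+2}+\frac8{m+1}-\frac{57}m$ and $Q=m^2-2m-32+\frac{72}{m+1}-\frac{36}{m+2}$, so
$$f=U\Big(16+\tfrac{14}{m+2}+\tfrac8{m+1}-\tfrac{57}m\Big)-14m^2+28m+448-\tfrac{1008}{m+1}+\tfrac{504}{m+2}.$$
From $\frac{14}{m+2}\ge\frac{14}m-\frac{28}{m^2}$ and $\frac8{m+1}\ge\frac8m-\frac8{m^2}$ the bracket is at least $16-\frac{35}m-\frac{36}{m^2}$; also $\frac{1008}{m+1}\le56$. With $U=m^2-m-30$,
$$U\Big(16-\tfrac{35}m-\tfrac{36}{m^2}\Big)=16m^2-51m-481+\tfrac{1086}m+\tfrac{1080}{m^2},$$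
so $f\ge2m^2-23m-89$, which is $98$ at $m=17$ and increasing.

*$m\ge17$, $n=m+4$, derivative.* We have $\partial_nE_4=2-\frac{m+16}{(m+2)^2}-\frac8{(m+1)^2}-\frac{19(m-3)}{m^2}\ge2-\frac{20}m$. Indeed $\frac{m(m+16)}{(m+2)^2}\le1+\frac{12}m$ because $(m+12)(m+2)^2=m^3+16m^2+52m+48$; also $\frac{8m}{(m+1)^2}\le\frac8m$; and $1+\frac{12}m+\frac8m+19-\frac{57}m\le20$. Moreover $\partial_nQ=(m-7)+\frac{24(m-2)}{(m+1)^2}-\frac{3(m-10)}{(m+2)^2}\le(m-7)+\frac{24}m$. So
$$\partial_nf\ge U\Big(2-\tfrac{20}m\Big)-14(m-7)-\tfrac{336}m=2m^2-36m+58+\tfrac{264}m>2m^2-36m+58>0 ,$$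
the last expression being $24$ at $m=17$ and increasing. Claim 1 is proved.

So $\varphi'_P>0$ whenever $m\ge8$ and $t_5=0$.

**Step 6 (Claim 2).** $h>0$ for $m\ge10$, $n\ge\max(20,m+6)$, except possibly for
$$(m,n)\in\{(10,20),(10,21),(10,22),(11,20),(11,21),(12,20),(12,21),(13,20)\}.\tag{10.3}$$
In $h$ the coefficients of $\frac1{n-2},\frac1{n-3},\frac1{n-5}$ are $2U(m+17)-90(m-10)$, $8Um+720(m-2)$, $34U(m-4)$, all positive since $U\ge60$; so $h$ is convex in $n$.

*$10\le m\le13$.* From (10.1), for instance $E_5=22+\frac{54}{20}+\frac{80}{19}+\frac{204}{17}$ at $(10,22)$, we get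

|$(m,n)$|$U$|$E_5$|$Q$|$h$|
|---|---|---|---|---|
|(10,22)|60|40.9105|82.8947|$\approx-32$|
|(10,23)|60|43.9048|86.4000|$>42$|
|(11,21)|80|36.7113|100.1579|$\approx-68$|
|(11,22)|80|39.4316|104.7816|$>11$|
|(12,21)|102|35.3860|120.9825|$\approx-20$|
|(12,22)|102|37.9526|126.6684|$>70$|
|(13,20)|126|31.8510|134.9706|$\approx-36$|
|(13,21)|126|34.0607|141.8070|$>36$|

In each pair of rows the convex function $h$ increases between the two values of $n$, so it keeps increasing and $h>0$ for all larger $n$.

*$m=14$, $n=20$.* $h=152\cdot30.6993-30\cdot154.7255>24$ and $\partial_nh=152\cdot1.90998-30\cdot7.9596>50$ (rounded values), so $h>0$ for $n\ge20$.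

*$m\ge15$, $n=m+6$, value.* Here $E_5=42+\frac{26}{m+4}-\frac{24}{m+3}-\frac{170}{m+1}$ and $Q=m^2-46+\frac{120}{m+3}-\frac{42}{m+4}$, so
$$h=U\Big(42+\tfrac{26}{m+4}-\tfrac{24}{m+3}-\tfrac{170}{m+1}\Big)-30m^2+1380-\tfrac{3600}{m+3}+\tfrac{1260}{m+4}.$$
Now $\frac{26}{m+4}\ge\frac{24}{m+3}$ for $m\ge9$, and $-\frac{3600}{m+3}+\frac{1260}{m+4}\ge-134$: at $m=15$ it is $-200+66.3\ldots$, and it increases. So
$$h\ge(m^2-m-30)\Big(42-\tfrac{170}m\Big)-30m^2+1246=12m^2-212m+156+\tfrac{5100}m .$$
This is $16$ at $m=15$, and its derivative $24m-212-\frac{5100}{m^2}$ is positive for $m\ge15$.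

*$m\ge15$, $n=m+6$, derivative.* We use
$$\tfrac{34U(m-4)}{(m+1)^2}\le34(m-7),\quad\tfrac{8Um}{(m+3)^2}\le8m-52,\quad\tfrac{2U(m+17)}{(m+4)^2}\le2(m+8),\quad\tfrac{720(m-2)}{(m+3)^2}\le48 ,$$
which after clearing denominators are equivalent to $13m\ge127$, $m^2\ge117$, $127m+638\ge0$ and $m^2-9m+39\ge0$. Dropping the nonnegative term $\frac{90(m-10)}{(m+4)^2}$,
$$\partial_nh\ge4U-34(m-7)-(8m-52)-2(m+8)-30(m-7)-48=4m^2-78m+316>0 ,$$
since this is $46$ at $m=15$ and increasing. Claim 2 is proved.

So by (10.2) $\varphi'_P>0$ also when $t_5\ge1$, outside the pairs (10.3).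

**Step 7.** This step settles the pairs (10.3) with $t_5\ge1$, using the bounds on $t_5$ from Section 8, Step 3. Recall that $G$ is linear in $t_5$, that $(n+1)\varphi'_P\ge G(t_5)$, and that $G(0)=f/14>0$ by Claim 1. So if $G(t)>0$, then $G>0$ at all smaller $t_5$.

*$m=10$.* Here $t_5=1$, $t_4=0$, $\delta=5$, so $(n+1)\varphi'=E_5+5E_\delta-Q$. For $n=20$: $35.305+55.490-75.706>0$. For $n=21$: $38.036+59.356-79.334>0$. For $n=22$: $40.910+63.342-82.895>0$.

*$m=11$.* Here $t_5=1$ and $G(1)=E_5+\frac{50}{14}E_4-Q$. For $n=20$: $34.154+62.394-95.461>1$. For $n=21$ (where $E_4=18.806\ldots$): $36.711+67.166-100.158>3$.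

*$m=12$, $n=20$.* $G(2)=2E_5+3E_4-Q=66.005+50.140-115.216>.9$, so $t_5\le2$ is fine. If $t_5=3$, then (8.3) forces $t_4=0$, $\delta=2$, and $(n+1)\varphi'=3E_5+2E_\delta-Q=99.007+20.078-115.216>3$.

*$m=12$, $n=21$.* Here $E_4=17.976\ldots$ and $G(3)=3E_5+\frac{12}{14}E_4-Q=106.157+15.408-120.983>.5$, so all $t_5\le3$ are fine.

*$m=13$, $n=20$.* $G(3)=3E_5+\frac{36}{14}E_4-Q=95.552+41.031-134.971>1$, so $t_5\le3$ is fine. If $t_5=4$, then (8.3) forces $t_4=0$, $\delta=1$, and $(n+1)\varphi'=4E_5+E_\delta-Q=127.403+9.509-134.971>1$.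

Hence for $n\ge20$ and $M\le5$ all $\varphi'_P\ge0$ and $C_n>-1$, so $D>-1$, i.e. $D\ge0$. Together with Section 7 ($M\ge6$) and Section 9 ($n\le19$, $M\le5$), every irreducible simplicial arrangement in $\mathbb P^3(\mathbb R)$ satisfies $p-\ell+n+2\ge0$, and the Theorem is proved. $\blacksquare$
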